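\title{Rowmotion on interval-closed sets of $[m]\times[n]$ is almost always a rotation}

\begin{abstract}
Let $r(m,n)$ be the fraction of interval-closed sets of the product of chains $[m]\times[n]$ that lie in rowmotion orbits of size $m+n+1$. We prove the conjecture that $r(m,n)\to1$ as $n\to\infty$ for every fixed $m$. The proof embeds a family of noncrossing partitions of an $(m+n+1)$-cycle into the interval-closed sets in such a way that rowmotion becomes rotation. Counting gives $1-r(m,n)\le110\,m^2/n$ for all $m,n\ge 1$. For fixed $m\ge2$ we also obtain the exact first-order rate $1-r(m,n)=m(m-1)/n+O(n^{-2})$ by following a second family of sets, which carry a single defect and fail to return after $m+n+1$ steps.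
\end{abstract}

\section{Introduction}

Let $P$ be a finite poset. A subset $I\subseteq P$ is \emph{interval-closed} if $x,z\in I$ and $x\le y\le z$ imply $y\in I$; we write $\mathcal{IC}(P)$ for the set of such subsets. For $x\in P$ the \emph{toggle} $t_x\colon\mathcal{IC}(P)\to\mathcal{IC}(P)$ sends $I$ to the symmetric difference $I\,\triangle\,\{x\}$ if that set is interval-closed, and to $I$ otherwise. \emph{Rowmotion} is the map
\[
\mathrm{Row}=t_{x_1}\circ t_{x_2}\circ\dots\circ t_{x_{|P|}},
\]
where $x_1,\dots,x_{|P|}$ is a linear extension of $P$: every element is toggled once, from the top of the poset to the bottom. The map does not depend on the linear extension (see Lemma~\ref{lem:toggle}). Toggles are involutions, so $\mathrm{Row}$ is a bijection and $\mathcal{IC}(P)$ splits into orbits.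

Let $[k]$ be the chain $1<2<\dots<k$, and order $[m]\times[n]$ by $(j,q)\le(j',q')$ if and only if $j\le j'$ and $q\le q'$. We call $j$ the \emph{row} and $q$ the \emph{column} of $(j,q)$; a \emph{higher} row is one with a larger index. Throughout,
\[
N=m+n+1,
\]
and $r(m,n)$ is the fraction of $\mathcal{IC}([m]\times[n])$ that lies in orbits of size exactly $N$. The problem comes from the paper of Lafreni\`ere, Lewis, McNicholas, Striker and Welch \cite{LLMSW} and is the following conjecture: \emph{for every fixed positive integer $m$, $r(m,n)\to1$ as $n\to\infty$.}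

Here is why one would guess the number $N$. When $n$ is large, a typical interval-closed set meets row $j$ in an interval $[a_j,b_j]$, and the $2m$ endpoints are far apart. One step of rowmotion then moves all of them one column to the right. Record the endpoints as points $a_j$ and $b_j+2$ of $\{1,\dots,n+2\}$. A point needs $n+1$ steps to travel from $1$ to $n+2$, and it turns out to need $m$ more, one for each row, to reappear at $1$. So the points seem to turn on a circle of length $m+n+1$. Two things have to be understood: the passage through the boundary redistributes the endpoints among the rows, and endpoints that are close to each other interact. The first is governed by a noncrossing partition, and the second determines the rate of convergence.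

A partition of $\mathbb Z/N$ is \emph{noncrossing} if no two distinct blocks $B,B'$ contain elements $p,q\in B$ and $p',q'\in B'$ in the cyclic order $p,p',q,q'$. It is \emph{sparse} if no block contains both $u$ and $u+1$, for any $u\in\mathbb Z/N$. Let $Y$ be the set of sparse noncrossing partitions of $\mathbb Z/N$ with exactly $N-m$ blocks, and let $\rho\colon Y\to Y$ be the rotation that adds $1$ to every element.

\begin{theorem}\label{thm:rotation}
There is an injection $\Phi\colon Y\to\mathcal{IC}([m]\times[n])$ with $\mathrm{Row}\circ\Phi=\Phi\circ\rho$. Hence the rowmotion orbit of $\Phi(\pi)$ has the same size as the rotation orbit of $\pi$. Moreover,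
\[
|Y|=\frac1{m+1}\binom{m+n+1}{m}\binom{n-1}{m}.
\]
\end{theorem}

\begin{theorem}\label{thm:bound}
For all $m,n\ge1$ we have $1-r(m,n)\le110\,m^2/n$. In particular the conjecture holds, and $r(m,n)\to1$ even when $m$ varies with $n$ and $m=o(\sqrt n)$.
\end{theorem}

\begin{theorem}\label{thm:rate}
For fixed $m\ge2$,
\[
1-r(m,n)=\frac{m(m-1)}n+O_m(n^{-2}),
\]
where the implied constant depends only on $m$. For $m=1$, $1-r(1,n)=\frac4{n^2+n+2}$ if $n$ is odd and $1-r(1,n)=\frac{n+6}{n^2+n+2}$ if $n$ is even.
\end{theorem}

Outside the range $m=o(\sqrt n)$ we claim nothing beyond Theorem~\ref{thm:rotation} and the bound of Theorem~\ref{thm:bound}.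

Section~\ref{sec:small} works out one and two rows by hand. Section~\ref{sec:step} describes one step of rowmotion row by row. Sections~\ref{sec:phi} and~\ref{sec:rotation} construct $\Phi$ and prove Theorem~\ref{thm:rotation}; Section~\ref{sec:count} deduces Theorem~\ref{thm:bound} and the upper bound in Theorem~\ref{thm:rate}; Section~\ref{sec:defect} proves the matching lower bound.

\section{One row and two rows}\label{sec:small}

\subsection*{A single chain}
For $m=1$ the interval-closed sets are $\emptyset$ and the intervals $[a,b]\subseteq[n]$, so there are $1+\binom{n+1}2=\frac{n^2+n+2}2$ of them. Toggle $n,n-1,\dots,1$ in this order.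

If $b<n$, the elements above $b+1$ cannot be added, $b+1$ is added, the elements $b,\dots,a+1$ lie between $a$ and $b+1$ and stay, $a$ is removed, and the gap at $a$ keeps the smaller elements out. So $[a,b]\mapsto[a+1,b+1]$. If $b=n$, then $n,n-1,\dots,a$ are removed in turn, each being the largest element present; the set is now empty, and $a-1,\dots,1$ are added in turn. So $[a,n]\mapsto[1,a-1]$, which is empty for $a=1$. Finally $\emptyset\mapsto[1,n]$.

Encode $[a,b]$ by the pair $\{a,b+2\}\subseteq\mathbb Z/(n+2)$. The intervals other than $[1,n]$ correspond bijectively to the non-adjacent pairs, that is, to the diagonals of an $(n+2)$-gon, and these are the elements of $Y$ for $m=1$. Both rules are rotation by $+1$: for the second, $\{a,n+2\}$ rotates to $\{1,a+1\}$, the code of $[1,a-1]$. The sets $\emptyset$ and $[1,n]$ form an orbit of size $2\ne n+2$.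

\begin{proof}[Proof of Theorem~\ref{thm:rate} for $m=1$]
A pair $\{p,q\}$ is fixed by a nontrivial rotation $d$ only if $p+d=q$ and $q+d=p$, that is, only if it is antipodal. There are no antipodal pairs for odd $n$, and $\frac{n+2}2$ of them, all non-adjacent, for even $n$. All other diagonals have orbits of size $n+2$. So the number of sets outside orbits of size $N=n+2$ is $2$ for odd $n$ and $2+\frac{n+2}2=\frac{n+6}2$ for even $n$. Divide by $\frac{n^2+n+2}2$.
\end{proof}

\subsection*{Two rows}
Take $m=2$, $n=6$, $N=9$, and let $I_0$ have row $1$ equal to $[4,6]$ and row $2$ equal to $[2,4]$. Toggle row $2$ from right to left, then row $1$.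

\emph{First step.} Row $2$ behaves as in a chain and becomes $[3,5]$; adding $(2,5)$ is allowed because $(1,4),(1,5),(2,4)$ are all present. In row $1$, the element $(1,6)$ has nothing above it and is removed, $(1,5)$ lies between $(1,4)$ and $(2,5)$ and stays, $(1,4)$ is removed, and the gap keeps the rest out. So $I_1$ has rows $[5,5]$ and $[3,5]$.

\emph{Second step.} Now $(2,6)$ cannot be added, because $(1,6)$ is missing between $(1,5)$ and $(2,6)$. So $(2,5),(2,4),(2,3)$ are removed in turn and $(2,2),(2,1)$ are added. Row $1$ shifts. So $I_2$ has rows $[6,6]$ and $[1,2]$.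

Record the left ends $a_j$ as \emph{openers} and the numbers $b_j+2$ as \emph{closers}. In $I_0$ the openers are $4,2$ and the closers are $8,6$. In $I_2$ the openers are $6,1$ and the closers are $8,4$. As points of $\mathbb Z/9$, the set $\{2,4,6,8\}$ has rotated to $\{4,6,8,1\}$ in two steps. Two features of this computation shape the whole construction; see Figure~\ref{fig:two}.

First, when the closer $8$ goes around and becomes the opener $1$, some opener must become a closer. It is not the opener $4$, which shares a row with $8$, but the opener $2$, which is matched with $8$ when the points $2,4,6,8$ are read as the parenthesis word \texttt{(())}. The object that rotates is the noncrossing partition with blocks $\{2,8\}$, $\{4,6\}$ and singletons.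

Second, the rows learn of the passage one at a time. After one step the blocks are $\{3,9\}$ and $\{5,7\}$. Row $2$ of $I_1$ is $[3,5]$; it has second largest opener $3$ and second largest closer $7$ when the circle is read as $1,\dots,9$. Row $1$ is $[5,5]$; it has largest opener $5$ and largest closer $7$ when the circle is read as $0,\dots,8$, so that the block $\{3,9\}$ has become $\{0,3\}$. Each row cuts the circle at its own place.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.42]
\foreach \s/\pa/\pb/\pc/\pd/\ra/\rb/\rc/\rd in
  {0/2/8/4/6/4/6/2/4, 1/3/9/5/7/5/5/3/5, 2/4/1/6/8/6/6/1/2}{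
\begin{scope}[shift={(9*\s,0)}]
  \foreach \x in {1,...,9}{
    \fill ({90-40*\x}:2.2) circle (0.1);
    \node at ({90-40*\x}:2.9) {\scriptsize \x};}
  \draw[thick] ({90-40*\pa}:2.2)--({90-40*\pb}:2.2);
  \draw[thick] ({90-40*\pc}:2.2)--({90-40*\pd}:2.2);
  \fill[gray!45] (\ra-4,-6) rectangle (\rb-3,-5);
  \fill[gray!45] (\rc-4,-5) rectangle (\rd-3,-4);
  \draw[step=1] (-3,-6) grid (3,-4);
  \node at (0,-6.9) {\small $I_{\s}$};
\end{scope}}
\end{tikzpicture}
\caption{Three consecutive sets $I_0$, $I_1=\mathrm{Row}(I_0)$, $I_2=\mathrm{Row}(I_1)$ in $[2]\times[6]$ (shaded; row $1$ at the bottom, columns $1,\dots,6$ from left to right), and above each the noncrossing partition of $\mathbb Z/9$ that encodes it (chords are two-element blocks). Rowmotion rotates the partition by one step.}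
\label{fig:two}
\end{figure}

\section{One step of rowmotion, row by row}\label{sec:step}

In this section $I$ is an interval-closed set and $I'=\mathrm{Row}(I)$. We first replace the sequence of toggles by a rule that decides membership in $I'$ from the top down.

\begin{lemma}\label{lem:toggle}
Let $x\in P$.
\begin{itemize}
\item[(T1)] If $x\in I$, then $x\in I'$ if and only if there are $y\in I$ and $z\in I'$ with $y<x<z$.
\item[(T2)] If $x\notin I$, then $x\in I'$ if and only if both of the following hold:
\begin{itemize}
\item[(U)] $x<w<z$ and $z\in I'$ imply $w\in I'$;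
\item[(D)] $y<w<x$ and $y\in I$ imply $w\in I$.
\end{itemize}
\end{itemize}
In particular $I'$ does not depend on the linear extension.
\end{lemma}

\begin{proof}
When $t_x$ is applied, the current set $J$ is interval-closed, agrees with $I'$ on the elements $>x$, which have been toggled, and agrees with $I$ on the elements $\le x$, which have not. If $x\in J$, then $J\setminus\{x\}$ fails to be interval-closed exactly when $x$ lies strictly between two elements of $J$. If $x\notin J$, a failure of $J\cup\{x\}$ is a missing element between two elements of $J\cup\{x\}$, one of which must be $x$; (U) and (D) exclude the two possibilities. The rules determine $I'$ by descending induction on $x$.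
\end{proof}

From now on $P=[m]\times[n]$.

\begin{lemma}\label{lem:shape}
Every row of an interval-closed set is an interval $[a_j,b_j]$ of columns, possibly empty, and for nonempty rows $i<i'$ we have $a_i\ge a_{i'}$ and $b_i\ge b_{i'}$. Conversely, nonempty intervals $[a_j,b_j]\subseteq[n]$ with $a_1\ge\dots\ge a_m$ and $b_1\ge\dots\ge b_m$ form an interval-closed set.
\end{lemma}

\begin{proof}
A row is a chain, so it meets $I$ in an interval. If $a_i\le b_{i'}$, then $(i,a_i)\le(i',b_{i'})$ are in $I$, hence so are $(i',a_i)$ and $(i,b_{i'})$, which gives $a_{i'}\le a_i$ and $b_{i'}\le b_i$. If $a_i>b_{i'}$, then $a_{i'}\le b_{i'}<a_i\le b_i$. Conversely, if $(i,q)\le(k,s)\le(i',q')$ with both ends in the set, then $a_k\le a_i\le q\le s\le q'\le b_{i'}\le b_k$.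
\end{proof}

Call $I$ \emph{full} if all its rows are nonempty. For full $I$, row $j$ is \emph{right-regular} if $b_j<n$ and either $j=1$ or $b_{j-1}>b_j$; it is \emph{left-regular} if $j=1$ or $a_{j-1}>a_j$; it is \emph{regular} if it is both. Left-regularity says that $(j,a_j)$ is a minimal element of $I$, since the rows $i<j$ start at $a_i\ge a_{j-1}$. Right-regularity says that the row can grow to the right.

\begin{lemma}\label{lem:right}
Let $I$ be full.
\begin{itemize}
\item[(a)] Row $j$ of $I'$ lies in the columns $\le b_j+1$, and it contains column $b_j+1$ if and only if row $j$ is right-regular.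
\item[(b)] $I'$ has no element $(k,q)$ with $k>j$ and $q>b_j$.
\item[(c)] If row $j$ is regular, then row $j$ of $I'$ is $[a_j+1,b_j+1]$.
\end{itemize}
\end{lemma}

\begin{proof}
For $q\ge b_j+2$, the elements $y=(j,b_j)$ and $w=(j,b_j+1)$ violate (D) for $(j,q)$. If $b_{j-1}=b_j<n$, then $y=(j-1,b_j)$ and $w=(j-1,b_j+1)$ violate (D) for $(j,b_j+1)$. This proves (a) except for the ``if'' part.

For (b) let $k>j$. If $b_k<b_j$, row $k$ of $I'$ lies in the columns $\le b_k+1\le b_j$. If $b_k=b_j$, then $b_{k-1}=b_k$, so row $k$ is not right-regular and row $k$ of $I'$ lies in the columns $\le b_k=b_j$.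

Now let row $j$ be right-regular and $x=(j,b_j+1)$. No element of $I'$ lies above $x$, by what we have shown, so (U) holds. For (D) let $y=(i,q'')\in I$ and $y<w=(i',q')<x$. Then $q'\ge q''\ge a_i\ge a_{i'}$. If $i'<j$, then $q'\le b_j+1\le b_{j-1}\le b_{i'}$, and if $i'=j$, then $q'\le b_j$. So $w\in I$, and $x\in I'$.

For (c), the elements $(j,q)$ with $a_j<q\le b_j$ lie between $(j,a_j)\in I$ and $(j,b_j+1)\in I'$, so they are in $I'$ by (T1). The element $(j,a_j)$ is minimal in $I$, so it is not in $I'$. For $q<a_j$, the elements $w=(j,a_j)$ and $z=(j,b_j+1)$ violate (U) for $(j,q)$.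
\end{proof}

An irregular row is influenced by the new row above it. When no gap protects its left side, it fills up leftward until it is stopped by the left end of that row. We isolate this argument because it is used three times. Whenever the rows $k=j+1,\dots,m$ of $I'$ are nonempty we write them as $[a'_k,b'_k]$ and put
\[
a'_{m+1}=1,\qquad b'_{m+1}=0 .
\]

\begin{lemma}\label{lem:fill}
Let $I$ be any interval-closed set such that the rows $j+1,\dots,m$ of $I'$ are nonempty. Let $0\le h\le T^*$ with $T^*\ge b'_{j+1}$. Suppose that every $(j,q)$ with $q\le h$ lies outside $I$ and satisfies \textup{(D)}, and that row $j$ of $I'$ meets the columns $>h$ in $[h+1,T^*]$. Then row $j$ of $I'$ is $[a'_{j+1},T^*]$, and $a'_{j+1}\le h+1$.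
\end{lemma}

\begin{proof}
The inequality holds for $j=m$. For $j<m$ it follows from Lemma~\ref{lem:shape} applied to $I'$ if $(j,h+1)\in I'$, and from $a'_{j+1}\le b'_{j+1}\le T^*=h$ otherwise. For $q\le h$, the element $x=(j,q)$ is in $I'$ if and only if (U) holds. If $q<a'_{j+1}$, then $j<m$, and $w=(j+1,q)$, $z=(j+1,a'_{j+1})$ violate (U). For $a'_{j+1}\le q\le h$ we use descending induction on $q$: assume that row $j$ of $I'$ meets the columns $>q$ in $[q+1,T^*]$, and let $x<w=(k,s)<z=(k',s')\in I'$. We have $s'\le T^*$, by assumption if $k'=j$ and by $s'\le b'_{k'}\le b'_{j+1}$ if $k'>j$. If $k=j$, then $q<s\le s'\le T^*$. If $k>j$, then $a'_k\le a'_{j+1}\le q\le s\le s'\le b'_{k'}\le b'_k$. In both cases $w\in I'$, so $x\in I'$.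
\end{proof}

\begin{lemma}\label{lem:step}
Let $I$ be full and suppose that the rows $j+1,\dots,m$ of $I'$ are nonempty. Put $T=b_j+1$ if row $j$ is right-regular and $T=b'_{j+1}$ otherwise. Then row $j$ of $I'$ is
\begin{itemize}
\item[(R1)] $[a_j+1,T]$ if row $j$ is left-regular and $T>a_j$;
\item[(R2)] $\emptyset$ if row $j$ is left-regular and $T=a_j$;
\item[(R3)] $[a'_{j+1},T]$ if row $j$ is not left-regular and $T\ge a_j$;
\item[(R4)] $[a'_{j+1},a_j-1]$ if $T<a_j$; this is empty only if $j=m$ and $a_m=1$.
\end{itemize}
\end{lemma}

\begin{proof}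
\emph{Columns $>a_j$.} We claim that row $j$ of $I'$ meets them in $(a_j,T]$. For a right-regular row this was shown in the proof of Lemma~\ref{lem:right}(c), which used left-regularity only for columns $\le a_j$. Otherwise row $j$ of $I'$ has nothing in columns $>b_j$, and $T=b'_{j+1}\le b_j$ by Lemma~\ref{lem:right}(b). For $a_j<q\le b_j$ the element $(j,q)$ lies above $(j,a_j)\in I$, so by (T1) it is in $I'$ if and only if some element of $I'$ lies above it. If $q\le b'_{j+1}$, then $(j+1,b'_{j+1})$ is such an element. If $q>b'_{j+1}$, there is none in the higher rows, which end at or before $b'_{j+1}$, and by descending induction on $q$ there is none in row $j$.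

\emph{Column $a_j$.} If row $j$ is left-regular, $(j,a_j)$ is minimal in $I$ and so is not in $I'$. If not, $(j-1,a_j)\in I$, so $(j,a_j)\in I'$ if and only if an element of $I'$ lies above it. Since $b_j+1>a_j$, the inequality $T\le a_j$ forces $T=b'_{j+1}$. So there is such an element if $T>a_j$, namely $(j,a_j+1)$, or if $T=a_j$, namely $(j+1,a_j)$, and there is none if $T<a_j$.

\emph{Columns $q<a_j$.} No element of $I$ lies below $(j,q)$, so (D) holds. In (R1), $w=(j,a_j)$ and $z=(j,a_j+1)$ violate (U). In (R2), $w=(j,a_j)$ and $z=(j+1,a_j)$ violate (U). In (R3) apply Lemma~\ref{lem:fill} with $h=a_j-1$ and $T^*=T$; here $T\ge b'_{j+1}$, by Lemma~\ref{lem:right}(b) if row $j$ is right-regular and with equality otherwise. In (R4) apply it with $h=T^*=a_j-1\ge T=b'_{j+1}$. If $j<m$ in (R4), then $a'_{j+1}\le b'_{j+1}\le a_j-1$, so the row is nonempty.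
\end{proof}

In the example of Section~\ref{sec:small}, row $1$ of $I_0$ follows (R1) with $T=b_2'=5$, and row $2$ of $I_1$ follows (R4) with $T=0$.

\section{The map $\Phi$}\label{sec:phi}

For $u\in\mathbb Z$ let $V_u=\{u+1,\dots,u+N\}$, the \emph{window} obtained by cutting the circle $\mathbb Z/N$ after $u$. Fix $\pi\in Y$ and regard it as a partition of $V_u$. An element of $V_u$ is an \emph{opener} if it is not the largest element of its block and a \emph{closer} if it is not the smallest; let $\mathcal O_u$ and $\mathcal C_u$ be the sets of openers and closers. An element in the middle of a block is both. A block $B$ contains $|B|-1$ openers and $|B|-1$ closers, so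
\[
|\mathcal O_u|=|\mathcal C_u|=N-(N-m)=m;
\]
this is the role of the number of blocks. The \emph{successor map} sends an opener to the next larger element of its block; it is a bijection $\mathcal O_u\to\mathcal C_u$. Let $A_1(u)>\dots>A_m(u)$ be the openers and $C_1(u)>\dots>C_m(u)$ the closers. We define $\Phi(\pi)$ to have the rows $[a_j,b_j]$ with
\begin{equation}\label{eq:phi}
a_j=A_j(j-m),\qquad b_j=C_j(j-m)-2\qquad(1\le j\le m).
\end{equation}
Row $j$ looks through the window $V_{j-m}=\{j-m+1,\dots,n+1+j\}$. A point that is at $n+2$ at time $0$ and rotates leaves this window at time $j$, which is the staggering seen in Section~\ref{sec:small}. For $m=1$, \eqref{eq:phi} is the encoding by diagonals, and for the partitions of Figure~\ref{fig:two} it gives $I_0,I_1,I_2$.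

Both the comparison of rows $j-1$ and $j$ and the effect of a rotation amount to moving the cut from $u$ to $u-1$, which replaces $u+N$ by $u$. We call $u$ a \emph{singleton} if its class is a one-element block of $\pi$. Otherwise we write its block in $V_u$ as
\[
B=\{w_1<\dots<w_{s-1}<w_s=u+N\},\qquad s\ge2,\qquad \sigma=w_1,\quad\tau=w_{s-1}.
\]
Then $\mathcal O_u\cap B=\{w_1,\dots,w_{s-1}\}$ and $\mathcal C_u\cap B=\{w_2,\dots,w_s\}$; in particular $\tau\in\mathcal O_u$, $\sigma\notin\mathcal C_u$ and $C_1(u)=u+N$.

\begin{lemma}\label{lem:cut}
Write $A_j=A_j(u)$, $C_j=C_j(u)$, and put $A_{m+1}=u$, $C_{m+1}=-\infty$. If $u$ is a singleton, then $\mathcal O_{u-1}=\mathcal O_u$ and $\mathcal C_{u-1}=\mathcal C_u$. Otherwise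
\[
\mathcal O_{u-1}=(\mathcal O_u\setminus\{\tau\})\cup\{u\},\qquad\mathcal C_{u-1}=(\mathcal C_u\setminus\{u+N\})\cup\{\sigma\},
\]
and for $1\le j\le m$
\begin{equation}\label{eq:cut}
A_j(u-1)=\begin{cases}A_j&\text{if }\tau<A_j,\\A_{j+1}&\text{if }\tau\ge A_j,\end{cases}
\qquad
C_j(u-1)=\begin{cases}C_j&\text{if }\sigma>C_j,\\ \max(\sigma,C_{j+1})&\text{if }\sigma<C_j.\end{cases}
\end{equation}
\end{lemma}

\begin{proof}
In $V_{u-1}$ the block $B$ reads $u<w_1<\dots<w_{s-1}$, with openers $u,w_1,\dots,w_{s-2}$ and closers $w_1,\dots,w_{s-1}$; the other blocks are unchanged. The new opener $u$ is the smallest, so the list of openers is $A_1,\dots,A_{m+1}$ with $\tau$ deleted, which gives the first formula. The new closers are $C_2,\dots,C_m$ and $\sigma$. If $\sigma>C_j$, the closers $\ge C_j$ are $C_2,\dots,C_j$ and $\sigma$, so $C_j$ is the $j$-th largest. If $\sigma<C_j$, then $C_2,\dots,C_j$ are the $j-1$ largest, and the next is $\sigma$ or $C_{j+1}$.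
\end{proof}

The next lemma makes the rows nonempty. It is the only place where sparseness is used.

\begin{lemma}\label{lem:gap}
$C_j(u)\ge A_j(u)+2$ for all $u$ and $j$.
\end{lemma}

\begin{proof}
Write $A_j=A_j(u)$. The successor map sends the $j$ openers $\ge A_j$ injectively to closers $>A_j$, so $C_j(u)>A_j$. If $C_j(u)=A_j+1$, there are exactly $j$ closers $>A_j$, so each of them is the successor of an opener $\ge A_j$. Then $A_j+1$ is the successor of an opener $w$ with $A_j\le w<A_j+1$, so $A_j$ and $A_j+1$ lie in one block, contrary to sparseness.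
\end{proof}

\begin{lemma}\label{lem:full}
$\Phi(\pi)$ is a full interval-closed set. With $u=j-m$ and the notation of Lemma~\ref{lem:cut}:
\begin{itemize}
\item[(a)] row $j$ is not left-regular if and only if $u$ is not a singleton and $\tau>A_j$;
\item[(b)] row $j$ is not right-regular if and only if $u$ is not a singleton and $\sigma<C_j$.
\end{itemize}
\end{lemma}

\begin{proof}
There are $m-j$ openers of $V_u$ below $A_j$ and $j-1$ closers above $C_j$, so $a_j\ge u+1+(m-j)=1$ and $C_j\le u+N-(j-1)=n+2$, that is, $b_j\le n$. By Lemma~\ref{lem:gap}, $a_j\le b_j$.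

Let $j\ge2$. Then $a_{j-1}=A_{j-1}(u-1)$ and $b_{j-1}+2=C_{j-1}(u-1)$. If $u$ is a singleton, these are $A_{j-1}>A_j$ and $C_{j-1}>C_j$. Otherwise apply \eqref{eq:cut} with index $j-1$. We get $a_{j-1}=A_{j-1}>a_j$ if $\tau<A_{j-1}$ and $a_{j-1}=a_j$ if $\tau\ge A_{j-1}$; since $\tau$ is an opener, $\tau\ge A_{j-1}$ is equivalent to $\tau>A_j$. We get $C_{j-1}(u-1)=C_{j-1}>C_j$ if $\sigma>C_{j-1}$ and $C_{j-1}(u-1)=\max(\sigma,C_j)$ otherwise; so $b_{j-1}\ge b_j$, with equality exactly when $\sigma<C_j$. By Lemma~\ref{lem:shape}, $\Phi(\pi)$ is interval-closed. Since $b_{j-1}>b_j$ implies $b_j<n$, both equivalences hold for $j\ge2$.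

Let $j=1$, so $u+N=n+2$. Row $1$ is left-regular, and $\tau\le A_1$ because $\tau$ is an opener. Further, $b_1=n$ if and only if $u+N$ is a closer, that is, if and only if $u$ is not a singleton, and then $\sigma<u+N=C_1$.
\end{proof}

\section{Rowmotion is rotation}\label{sec:rotation}

\begin{proposition}\label{prop:intertwine}
$\mathrm{Row}(\Phi(\pi))=\Phi(\rho\pi)$ for every $\pi\in Y$.
\end{proposition}

\begin{proof}
The openers and closers of $\rho\pi$ in $V_u$ are those of $\pi$ in $V_{u-1}$, increased by $1$. So, with $u=j-m$ and all quantities taken for $\pi$, row $j$ of $\Phi(\rho\pi)$ is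
\begin{equation}\label{eq:target}
[\,A_j(u-1)+1,\ C_j(u-1)-1\,],
\end{equation}
and row $j+1$ of $\Phi(\rho\pi)$ is $[A_{j+1}(u)+1,C_{j+1}(u)-1]$. These rows are nonempty by Lemma~\ref{lem:full}. Let $I=\Phi(\pi)$ and $I'=\mathrm{Row}(I)$. By descending induction on $j$ assume that the rows above $j$ of $I'$ and $\Phi(\rho\pi)$ agree. In the notation of Lemma~\ref{lem:cut} we then have
\[
a_j=A_j,\quad b_j=C_j-2,\quad a'_{j+1}=A_{j+1}+1,\quad b'_{j+1}=C_{j+1}-1\ \ (j<m),
\]
where the formula for $a'_{j+1}$ also holds for $j=m$, since then $u=0$ and $A_{m+1}+1=1$. We apply Lemma~\ref{lem:step} to row $j$ and compare with \eqref{eq:target}. Recall that $\sigma\ne C_j$.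

\emph{Case 1: $u$ is a singleton.} Row $j$ is regular and becomes $[A_j+1,C_j-1]$, which is \eqref{eq:target}.

\emph{Case 2: $u$ is not a singleton and $\sigma>C_j$.} Row $j$ is right-regular, so $T=C_j-1>a_j$. It is not left-regular, because $\tau\ge\sigma>C_j>A_j$. Rule (R3) gives $[A_{j+1}+1,C_j-1]$, which is \eqref{eq:target} by \eqref{eq:cut}.

\emph{Case 3: $u$ is not a singleton and $\sigma<C_j$.} Row $j$ is not right-regular, so $T=C_{j+1}-1$ if $j<m$ and $T=0$ if $j=m$, while $C_j(u-1)=\max(\sigma,C_{j+1})$. Which rule applies depends on the position of $C_{j+1}$ relative to $A_j$. To find it we count openers and closers from the right, and this is the one place where the noncrossing property is needed.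

Choose $r\in\{2,\dots,s\}$ with $w_{r-1}<C_j\le w_r$. A block other than $B$ that meets an open interval $(w_i,w_{i+1})$ lies inside it, since an element $p'$ inside and an element $q'$ outside would give the cyclic order $w_i,p',w_{i+1},q'$. A whole block has equally many openers and closers. So $G=(w_{r-1},w_r)$ contains $g$ openers and $g$ closers for some $g\ge0$. Let $e$ be the number of openers $\ge w_r$. In $[w_r,w_s]$ the block $B$ has the openers $w_r,\dots,w_{s-1}$ and the closers $w_r,\dots,w_s$, and the other blocks are balanced, so there are $e+1$ closers $\ge w_r$, the smallest being $w_r$. As $C_j\in G\cup\{w_r\}$, we get $e+1\le j\le e+1+g$.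

\emph{Case 3a: $j=e+1+g$.} Exactly $e+g=j-1$ openers exceed the opener $w_{r-1}$, so $A_j=w_{r-1}$. Exactly $j$ closers exceed $w_{r-1}$, so $C_{j+1}\le w_{r-1}=A_j$. Hence $T<a_j$ (for $j=m$ because $a_m\ge1$), and (R4) gives $[A_{j+1}+1,A_j-1]$. On the other side, $\tau=w_{s-1}\ge w_{r-1}=A_j$, so $A_j(u-1)=A_{j+1}$. Also $\max(\sigma,C_{j+1})=w_{r-1}$: if $r=2$, then $\sigma=w_{r-1}\ge C_{j+1}$, and if $r>2$, then $w_{r-1}$ is a closer, so $C_{j+1}=w_{r-1}>\sigma$. Thus \eqref{eq:target} is $[A_{j+1}+1,A_j-1]$.

\emph{Case 3b: $e+1\le j\le e+g$.} There are $e+1+g\ge j+1$ closers above $w_{r-1}$, so $j<m$ and $C_{j+1}>w_{r-1}\ge\sigma$. Hence the right end of \eqref{eq:target} is $C_{j+1}-1=T$. Since $e<j\le e+g$, we have $A_j\in G$, and in particular $A_j\notin B$. The $j-e$ openers in $G$ that are $\ge A_j$ have successors in $G$ that exceed $A_j$; together with the $e+1$ closers $\ge w_r$ these are $j+1$ closers above $A_j$. So $C_{j+1}>A_j$ and $T\ge a_j$. If row $j$ is not left-regular, then $\tau>A_j$, and (R3) gives $[A_{j+1}+1,T]$, which is \eqref{eq:target} by \eqref{eq:cut}. If row $j$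 is left-regular, then $\tau\le A_j$, and $\tau<A_j$ because $A_j\notin B$; so $A_j(u-1)=A_j$. We must exclude the collapse (R2). Lemma~\ref{lem:gap} for the window $V_{u-1}$ gives $C_{j+1}=C_j(u-1)\ge A_j+2$, so $T>a_j$, and (R1) gives $[A_j+1,T]$, which is \eqref{eq:target}.
\end{proof}

\begin{remark}
Both conditions on $\pi$ are needed. For $m=2$, $n=6$ the crossing partition with blocks $\{2,6\},\{4,8\}$ has the same openers and closers as the first partition of Figure~\ref{fig:two}, so \eqref{eq:phi} gives $I_0$; after two rotations \eqref{eq:phi} gives the rows $[4,6]$ and $[1,4]$, which is not $I_2$. For $m=1$ the adjacent pair $\{1,n+2\}$ gives $[1,n]$, whose orbit has size $2$.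
\end{remark}

To count $Y$ we use two facts of Kreweras \cite{Kreweras}. Identify $\mathbb Z/N$ with $[N]$, read a noncrossing partition $\pi$ as the permutation whose cycles are the blocks listed in increasing order, and let $c=(1\,2\cdots N)$. First, the cycles of $\pi^{-1}c$ are the blocks of a noncrossing partition $K(\pi)$, the \emph{Kreweras complement}; $K$ is a bijection of the set of noncrossing partitions of $[N]$, and the numbers of blocks of $\pi$ and $K(\pi)$ add up to $N+1$. Second, the number of noncrossing partitions of $[N]$ with $b$ blocks, of which $m_i$ have size $i$, is $\frac{N!}{(N-b+1)!\prod_im_i!}$.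

\begin{proof}[Proof of Theorem~\ref{thm:rotation}]
The relation $\mathrm{Row}\circ\Phi=\Phi\circ\rho$ is Proposition~\ref{prop:intertwine}.

\emph{Injectivity.} A single set $\Phi(\pi)$ shows only one opener of each of $m$ windows, so we use the whole orbit. Let $\Phi(\pi)=\Phi(\pi')$. Then $\Phi(\rho^t\pi)=\mathrm{Row}^t\Phi(\pi)=\Phi(\rho^t\pi')$ for all $t\in\mathbb Z$. Row $j$ of $\Phi(\rho^t\pi)$ starts at $A_j(j-m-t)+t$, computed for $\pi$. Letting $j$ and $t$ vary, we see that $\pi$ and $\pi'$ have the same sets $\mathcal O_u$ for all $u\in\mathbb Z$. These sets determine the partition: by Lemma~\ref{lem:cut}, $u$ is not a singleton if and only if $u\in\mathcal O_{u-1}$, and then $\tau$, the cyclic predecessor of $u$ in its block, is the unique element of $\mathcal O_u\setminus\mathcal O_{u-1}$. So $\pi=\pi'$. Consequently $\mathrm{Row}^t\Phi(\pi)=\Phi(\pi)$ if and only if $\rho^t\pi=\pi$, and the orbit sizes agree.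

\emph{Counting.} The element $i$ is a singleton of $K(\pi)$ if and only if $\pi(i)=c(i)$, that is, if and only if $i$ and $i+1$ lie in one block of $\pi$. So $K$ maps $Y$ bijectively onto the noncrossing partitions of $[N]$ with $b=m+1$ blocks, all of size at least $2$. A type $(m_i)$ with $b$ blocks can be ordered in $b!/\prod_im_i!$ ways, so the sum of these numbers over the admissible types is the number $\binom{N-b-1}{b-1}=\binom{n-1}m$ of compositions of $N$ into $b$ parts $\ge2$. Therefore
\[
|Y|=\frac{N!}{(N-m)!\,(m+1)!}\binom{n-1}m=\frac1{m+1}\binom Nm\binom{n-1}m.\qedhere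
\]
\end{proof}

\section{Almost all orbits have size $m+n+1$}\label{sec:count}

It remains to show that $\Phi(Y)$ is almost all of $\mathcal{IC}=\mathcal{IC}([m]\times[n])$, and that few elements of $Y$ have a rotational symmetry. For $k\ge0$ put
\[
F_k=\frac1{k+1}\binom{k+n-1}k\binom{k+n}k=\prod_{j=1}^k\frac{n+j-1}j\cdot\frac{n+j}{j+1}.
\]

\begin{lemma}\label{lem:total}
The number of full interval-closed sets of $[k]\times[n]$ is $F_k$. With $\theta=\frac{m(m+1)}{(n+m-1)(n+m)}$ we have
$F_m\le|\mathcal{IC}|\le F_m(1+\theta)^m$.
\end{lemma}

\begin{proof}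
A plane partition in an $\alpha\times\beta\times\gamma$ box is an $\alpha\times\beta$ array of integers in $[0,\gamma]$ that decreases weakly along rows and columns, and MacMahon's formula counts these arrays as $\prod_{i=1}^\alpha\prod_{j=1}^\beta\frac{i+j+\gamma-1}{i+j-1}$. By Lemma~\ref{lem:shape}, a full set corresponds to the $2\times k$ array with first row $b_j-1$ and second row $a_j-1$, a plane partition in a $2\times k\times(n-1)$ box. The formula gives $F_k$.

An interval-closed set whose set of nonempty rows is $R$, with $|R|=k$, is a full interval-closed set of $R\times[n]\cong[k]\times[n]$, so $|\mathcal{IC}|\le\sum_k\binom mkF_k$. The ratio $F_{k-1}/F_k=\frac k{n+k-1}\cdot\frac{k+1}{n+k}$ is nondecreasing in $k$ and equals $\theta$ at $k=m$. So $F_k\le F_m\theta^{m-k}$, and the binomial theorem gives the upper bound.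
\end{proof}

From Theorem~\ref{thm:rotation}, using $\binom{m+n+1}m/\binom{m+n}m=\frac{m+n+1}{n+1}$ and $\binom{n-1}m/\binom{m+n-1}m=\prod_{i=0}^{m-1}\frac{n-1-i}{m+n-1-i}$, we obtain
\begin{equation}\label{eq:density}
\frac{|Y|}{F_m}=\frac{m+n+1}{n+1}\prod_{i=0}^{m-1}\Bigl(1-\frac m{m+n-1-i}\Bigr)\ge\Bigl(1-\frac mn\Bigr)^m\ge1-\frac{m^2}n\qquad(m\le n),
\end{equation}
because every denominator $m+n-1-i$ is at least $n$, and by Bernoulli's inequality.

\begin{lemma}\label{lem:symmetric}
The number $Z$ of $\pi\in Y$ that are fixed by a nontrivial rotation satisfies $Z\le2m(m+1)(8N)^m$.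
\end{lemma}

\begin{proof}
Let $U$ be the union of the blocks of size $\ge2$. Since $\sum(|B|-1)=m$ over these blocks and $|B|\le2(|B|-1)$, the set $U$ is nonempty and $|U|\le2m$. The stabilizer of $\pi$ is generated by the rotation by $d=N/s$, where $s\ge2$ is its order. Then $U$ is a union of orbits of size $s$, so $s\le2m$, and $U$ is determined by its image in $\mathbb Z/d$, a set of size $|U|/s\le m$. There are at most $\sum_{i=0}^md^{\,i}\le(m+1)(N/2)^m$ such sets. Given $U$, the partition $\pi$ is determined by a noncrossing partition of $U$, and the number of these is the Catalan number $\mathrm{Cat}_{|U|}\le4^{2m}$, where $\mathrm{Cat}_k=\frac1{k+1}\binom{2k}k$. Multiply the bounds $2m$, $(m+1)(N/2)^m$ and $16^m$.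
\end{proof}

A partition with trivial stabilizer has a rotation orbit of size $N$. So all but $Z$ elements of $\Phi(Y)$ lie in rowmotion orbits of size $N$, and
\begin{equation}\label{eq:master}
1-r(m,n)\le1-\frac{|Y|}{|\mathcal{IC}|}+\frac Z{F_m}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
If $n<48m^2$, the bound exceeds $1$. Let $n\ge48m^2$. Then $\theta\le2m^2/n^2$, so $m\theta\le2m^3/n^2\le m^2/n$. Since $(1+\theta)^{-m}\ge(1-\theta)^m\ge1-m\theta$, Lemma~\ref{lem:total} and \eqref{eq:density} give
\[
1-\frac{|Y|}{|\mathcal{IC}|}\le1-\Bigl(1-\frac{m^2}n\Bigr)(1-m\theta)\le\frac{m^2}n+m\theta\le\frac{2m^2}n.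
\]
From $\binom am\ge(a/m)^m$ we get $F_m\ge\frac1{m+1}\bigl(\frac{(m+n-1)(m+n)}{m^2}\bigr)^m$. Using $\frac N{m+n}\le\frac32$ and $m+n-1\ge n$, Lemma~\ref{lem:symmetric} gives
\[
\frac Z{F_m}\le2m(m+1)^2\varepsilon^m,\qquad\varepsilon=\frac{12m^2}n\le\frac14.
\]
The sequence $m(m+1)^24^{1-m}$ starts with $4,\frac92$, and the ratio $\frac{(m+2)^2}{4m(m+1)}$ of consecutive terms is less than $1$ for $m\ge2$; so its maximum is $\frac92$. Hence $Z/F_m\le2\varepsilon\cdot\frac92=108\,m^2/n$, and \eqref{eq:master} gives $1-r(m,n)\le110\,m^2/n$.
\end{proof}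

For fixed $m$ the same estimates are sharper. Lemma~\ref{lem:total} gives $|\mathcal{IC}|=F_m(1+O(n^{-2}))$. In \eqref{eq:density} the first factor is $1+\frac mn+O(n^{-2})$ and each of the other $m$ factors is $1-\frac mn+O(n^{-2})$. Finally $Z=O(n^m)$ while $F_m$ has order $n^{2m}$, so $Z/F_m=O(n^{-m})$. For $m\ge2$ this is $O(n^{-2})$, and \eqref{eq:master} yields
\begin{equation}\label{eq:upper}
1-r(m,n)\le\frac{m(m-1)}n+O(n^{-2})\qquad(m\ge2\text{ fixed}).
\end{equation}
For $m=1$ and even $n$ the antipodal pairs do contribute at order $1/n$, which is why Theorem~\ref{thm:rate} treats that case separately.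

\section{Defects and the exact rate}\label{sec:defect}

Fix $m\ge2$. To match \eqref{eq:upper} we need about $\frac{m(m-1)}nF_m$ sets $I$ with $\mathrm{Row}^N(I)\ne I$. They must lie outside $\Phi(Y)$, on which $\mathrm{Row}^N$ is the identity. Sparseness tells us where to look. A full set may have an opener $a_i=p$ and a closer $b_j+2=p+1$ in different rows; matching parentheses would join $p$ to $p+1$, which is forbidden in $Y$. We call such a pair a defect and follow sets with one defect and all other endpoints far apart. The new phenomenon is that rows become empty for one step, by (R2) or (R4), so we first need the step out of such a state.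

\begin{lemma}\label{lem:empty}
Let $I$ be interval-closed with exactly one empty row $i$. Suppose that $a_j$ and $b_j$ $(j\ne i)$ are strictly decreasing in $j$, that all $b_j<n$, and that $b_{i+1}+1<a_{i-1}$ if $1<i<m$. Then in $I'=\mathrm{Row}(I)$ row $j\ne i$ is $[a_j+1,b_j+1]$ and row $i$ is $[a_{i+1}+1,a_{i-1}]$, where $a_{i+1}+1$ is replaced by $1$ if $i=m$ and $a_{i-1}$ is replaced by $n$ if $i=1$.
\end{lemma}

\begin{proof}
In a nonempty row $k$, the elements $y=(k,b_k)$ and $w=(k,b_k+1)$ violate (D) for all columns $\ge b_k+2$, so row $k$ of $I'$ lies in the columns $\le b_k+1$. Moreover $(k,a_k)$ is minimal in $I$ by strict monotonicity. So once $(k,b_k+1)\in I'$ is known, the proof of Lemma~\ref{lem:right}(c) shows that row $k$ of $I'$ is $[a_k+1,b_k+1]$. Let $x=(k,b_k+1)$, and let $y=(i'',q'')\in I$ and $y<w=(i',q')<x$. If row $i'$ is nonempty, then $q'\ge q''\ge a_{i''}\ge a_{i'}$, and $q'\le b_k+1\le b_{i'}$ if $i'<k$, $q'\le b_k$ if $i'=k$; so $w\in I$.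

\emph{Rows $k>i$.} The higher rows $k'$ of $I'$ lie in the columns $\le b_{k'}+1\le b_k$, so (U) holds for $x$. For (D) it remains to exclude $i'=i$. Then $i''<i$, so $1<i<m$ and $q'\ge a_{i''}\ge a_{i-1}>b_{i+1}+1\ge b_k+1\ge q'$, a contradiction. Here the last hypothesis is used.

\emph{Row $i$.} Let $Q=a_{i-1}$, or $Q=n$ if $i=1$. For $q>Q$, the elements $y=(i-1,Q)$ and $w=(i,Q)$ violate (D) for $(i,q)$. For $q\le Q$, the only element of $I$ that can lie below $(i,q)$ is $(i-1,Q)$, when $q=Q$, and nothing lies strictly between them; so (D) holds. Since $Q\ge b_{i+1}+1=b'_{i+1}$ for $i<m$, Lemma~\ref{lem:fill} with $h=T^*=Q$ gives the row $[a'_{i+1},Q]$.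

\emph{Rows $k<i$.} The rows $k'>k$, $k'\ne i$, of $I'$ lie in the columns $\le b_{k'}+1\le b_k$, and row $i$ ends at $a_{i-1}\le b_{i-1}\le b_k$. So (U) holds for $x$, and (D) holds because all rows $i'\le k$ are nonempty.
\end{proof}

\subsection*{Defect configurations}
A \emph{labeled configuration} consists of $2m-1$ particles at positions $1\le x_1<\dots<x_{2m-1}\le n+2$ with consecutive gaps at least $m+10$, of which $m-1$ carry the letter \texttt{(}, $m-1$ carry the letter \texttt{)}, and one carries the letter $\diamond$. Its \emph{openers} $A_1>\dots>A_m$ are the positions of the letters \texttt{(} and $\diamond$; its \emph{closers} $C_1>\dots>C_m$ are the positions of the letters \texttt{)} and the position of $\diamond$ plus $1$. By the gap condition,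
\begin{equation}\label{eq:spacing}
\text{an opener $A$ and a closer $C$ both belong to $\diamond$, with $C=A+1$, or satisfy }|C-A|\ge m+9.
\end{equation}
Read the letters from left to right. The \emph{height} at a place in the word is the number of \texttt{(} minus the number of \texttt{)} to its left, and a \emph{Dyck word} is a word in \texttt{(} and \texttt{)} with all heights $\ge0$ and final height $0$; there are $\mathrm{Cat}_k$ of length $2k$. A \emph{defect configuration} is a labeled configuration such that deleting $\diamond$ leaves a Dyck word and the height at $\diamond$ is at least $1$.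

\begin{lemma}\label{lem:config}
A labeled configuration is a defect configuration if and only if $C_j\ge A_j+2$ for all $j$. In that case the last particle is a \textup{\texttt{)}}, so $C_1=x_{2m-1}$; the rows $[A_j,C_j-2]$ form a full interval-closed set $I$ with $a_j$ and $b_j$ strictly decreasing; and $I$ determines the configuration.
\end{lemma}

\begin{proof}
Replace $\diamond$ by \texttt{()}. The resulting word of length $2m$ is a Dyck word if and only if every final segment has at least as many \texttt{)} as \texttt{(}, that is, if and only if $C_j>A_j$ for all $j$; and this holds if and only if deleting $\diamond$ leaves a Dyck word and the height $\eta$ at $\diamond$ is $\ge0$. The index of the closer of $\diamond$ minus the index of its opener is the number of \texttt{)} minus the number of \texttt{(} to the right of $\diamond$, which equals $\eta$. By \eqref{eq:spacing}, $C_j=A_j+1$ holds for some $j$ exactly when these two indices coincide, that is, when $\eta=0$. This proves the equivalence. If $\eta\ge1$, the word does not end at $\diamond$, so it ends with \texttt{)}. Then $1\le a_j\le b_j\le n$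 and Lemma~\ref{lem:shape} applies. The set $I$ determines the openers and closers, and by \eqref{eq:spacing} $\diamond$ is at the unique opener $A$ such that $A+1$ is a closer.
\end{proof}

We say that the configuration \emph{encodes} $I$. If $x_{2m-1}<n+2$, all rows of $I$ are regular, and by Lemma~\ref{lem:right}(c) rowmotion moves every particle by $+1$; we call this \emph{free motion}. The work lies in the \emph{exit}, when $x_{2m-1}=n+2$.

\begin{example}\label{ex:wrap}
For $m=2$ the only word is \texttt{(}$\diamond$\texttt{)}. Let the particles be at $x<p<n+2$, so that the openers are $p,x$ and the closers are $n+2,p+1$. The iterates are: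
\[
\begin{array}{c|cccccc}
\text{time}&0&1&2&3&4&5\\\hline
\text{row }2&[x,p-1]&[x+1,p]&[x+2,p+1]&[1,p+2]&\emptyset&[1,x+4]\\
\text{row }1&[p,n]&\emptyset&[x+2,n]&[x+3,p+2]&[x+4,p+3]&[x+5,p+4]
\end{array}
\]
In the first step row $2$ is regular and row $1$ has $T=p=a_1$, so (R2) empties it. The second step is Lemma~\ref{lem:empty} with $i=1$. In the third, row $2$ follows (R3) and row $1$ follows (R1) with $T=p+2$. In the fourth, row $2$ follows (R4) with $T=0$ and $a_2=1$, and row $1$ is regular. The fifth step is Lemma~\ref{lem:empty} with $i=2$. At time $5$ the word is again \texttt{(}$\diamond$\texttt{)}, at the positions $1$, $x+5$, $p+6$. The exiting particle needed $5$ steps instead of the $m=2$ of a rotation, and the old $\diamond$ gained one step: a net loss of $2$.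
\end{example}

In general the exit depends on where $\diamond$ lies. The index $i$ below is found by scanning the openers from the right until one meets either the \texttt{(} matched with the exiting \texttt{)}, or before that a $\diamond$ at height $1$.

\begin{lemma}\label{lem:exit}
Let a defect configuration with $x_{2m-1}=C_1=n+2$ encode $I$, and call its last particle $y$. Put $C_{m+1}=-\infty$ and let $i$ be minimal with $C_{i+1}\le A_i+1$. Exactly one of the following cases occurs. In each, for the stated $D$, the set $\mathrm{Row}^D(I)$ is full, and its rows are $[A'_j,C'_j-2]$, where $A'_j$ and $C'_j$ are the $j$-th largest opener and closer of the particles obtained as follows: $y$ moves to position $1$ and gets the letter \textup{\texttt{(}}, and all other particles move by $+D$ and keep their letters, with the listed exceptions.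
\begin{itemize}
\item[(N)] \emph{Normal exit:} $C_{i+1}<A_i$. Then $D=m$, and the particle at $A_i$ changes from \textup{\texttt{(}} to \textup{\texttt{)}}.
\item[(J)] \emph{Jump:} $C_{i+1}=A_i+1$ and $2\le i\le m-1$. Then $D=m+1$; the particle $\diamond$, which is at $A_i$, moves by $D+1$ and becomes \textup{\texttt{)}}; the particle at $A_{i-1}$ changes from \textup{\texttt{(}} to $\diamond$.
\item[(W)] \emph{Wrap:} $i=1$ and $C_2=A_1+1$. Then $D=m+3$; the particle $\diamond$, which is at $A_1$, moves by $D+1$ and becomes \textup{\texttt{)}}; the particle at $A_m$ changes from \textup{\texttt{(}} to $\diamond$.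
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:spacing}, either $C_{i+1}<A_i$, or $C_{i+1}=A_i+1$ and $\diamond$ is at $A_i$; the latter forces $i\le m-1$. So the cases are exhaustive and exclusive.

We say that row $j$ \emph{carries} $\langle A,C\rangle$ at time $s$ if row $j$ of $\mathrm{Row}^s(I)$ is $[A+s,C+s-2]$. Apart from $C_1$, the second entries that occur below are of the form $C_k$ with $k\ge2$, $A_k$ or $A_k+1$, and by the gap condition these are at most $n+2-(m+9)$. A row carrying such an entry at a time $s\le m+3$ ends at a column $\le n-6$. So regularity can be read off from the strict decrease of the entries, except for row $1$ at time $0$ and, in case (W), at time $2$, when it ends at $n$. For a step $s\to s+1$ from a full set whose rows above $j$ stay nonempty, Lemmas~\ref{lem:right} and~\ref{lem:step} give three rules.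
\begin{itemize}
\item[(P0)] A regular row keeps its pair (no assumption on other rows is needed).
\item[(P1)] If row $j<m$ is left- but not right-regular and starts at $A+s$, and row $j+1$ has second entry $C'>A+1$ at time $s+1$, then row $j$ carries $\langle A,C'\rangle$ at time $s+1$. This is (R1) with $T=C'+s-1>A+s$.
\item[(P2)] If row $j$ is right- but not left-regular with second entry $C$, and row $j+1$ has first entry $A'$ at time $s+1$, then row $j$ carries $\langle A',C\rangle$ at time $s+1$; for $j=m$ take $A'=-s$, so that the row starts at $1$. This is (R3) with $T=b_j+1>a_j$.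
\end{itemize}
Rows that are not mentioned in a step are regular, and of two irregular rows the higher is treated first.

\emph{The closers move down.} For $0\le s\le i-1$ we claim that at time $s$ row $j$ carries $\langle A_j,C_{j+1}\rangle$ for $j\le s$ and $\langle A_j,C_j\rangle$ for $j>s$. In such a state all rows are left-regular, and only row $s+1$ is not right-regular, because rows $s$ and $s+1$ share $C_{s+1}$, or $s=0$ and $b_1=n$. If $s+1<i$, then $C_{s+2}>A_{s+1}+1$ by minimality of $i$, and (P1) gives $\langle A_{s+1},C_{s+2}\rangle$, which proves the claim. In the step $i-1\to i$, row $i$ has $a_i=A_i+i-1$ and $T=C_{i+1}+i-2$, or $T=0$ if $i=m$.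

\emph{Case} (N). Put $A_{m+1}=1-m$. Here $T<a_i$, and (R4) gives the row $[A_{i+1}+i,A_i+i-2]$, which is $\langle A_{i+1},A_i\rangle$ at time $i$; it is nonempty, for $i=m$ because $a_m=A_m+m-1\ge2$. For $i\le s\le m$ we claim that at time $s$ the rows carry
\[
\langle A_j,C_{j+1}\rangle\ (j<i),\quad\langle A_{i+1},A_i\rangle\ (j=i),\quad\langle A_{j+1},C_j\rangle\ (i<j\le s),\quad\langle A_j,C_j\rangle\ (j>s).
\]
The second entries $C_2>\dots>C_i>A_i>C_{i+1}>\cdots$ decrease strictly, and for $s<m$ only row $s+1$ is not left-regular, since it shares $A_{s+1}$ with row $s$. Rule (P2) turns it into $\langle A_{s+2},C_{s+1}\rangle$. At time $m$ the first entries $A_k$ $(k\le m+1,\ k\ne i)$ and the second entries decrease strictly, and $A_{m+1}+m=1$. The particle at $A_i$ is not $\diamond$: otherwise $A_i+1=C_k$ for some $k$, with $k>i$ because $C_i\ge A_i+2$, and then $C_{i+1}\ge A_i+1$. So this particle was a \texttt{(} and is now a closer only, while $\diamond$ keeps its opener and its closer, which is not $C_1$.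

\emph{Cases} (J) \emph{and} (W), \emph{time $i$.} Here $T=A_i+i-1=a_i$, so (R2) empties row $i$. The rows $j<i$ carry $\langle A_j,C_{j+1}\rangle$ and the rows $j>i$ carry $\langle A_j,C_j\rangle$, with strictly decreasing entries. Put $A_{m+1}=-m$.

\emph{Case} (J). Lemma~\ref{lem:empty} applies, since $b_{i+1}+1=C_{i+1}+i-1=A_i+i<A_{i-1}+i=a_{i-1}$. At time $i+1$ row $i$ is $[A_{i+1}+i+1,A_{i-1}+i]$, which is $\langle A_{i+1},A_{i-1}+1\rangle$, and the other rows keep their pairs. For $i+1\le s\le m+1$ we claim that the rows carry
\[
\langle A_j,C_{j+1}\rangle\ (j<i),\quad\langle A_{i+1},A_{i-1}+1\rangle\ (j=i),\quad\langle A_{j+1},C_j\rangle\ (i<j<s),\quad\langle A_j,C_j\rangle\ (j\ge s).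
\]
We have $C_i>A_{i-1}+1$ by minimality of $i$, and $A_{i-1}+1>A_i+1=C_{i+1}$, so the second entries decrease strictly. For $s\le m$ only row $s$ is not left-regular, and (P2) turns it into $\langle A_{s+1},C_s\rangle$. At time $m+1$ the opener $A_i$ and the closer $C_1$ have disappeared, and the opener at position $A_{m+1}+m+1=1$ and the closer $A_{i-1}+1$ are new. So the old $\diamond$ survives only as the closer $C_{i+1}=A_i+1$, and the particle at $A_{i-1}$ has become $\diamond$.

\emph{Case} (W). By Lemma~\ref{lem:empty} with $i=1$, at time $2$ row $1$ is $[A_2+2,n]$ and the rows $j\ge2$ carry $\langle A_j,C_j\rangle$. In the step $2\to3$, row $2$ is right- but not left-regular and becomes $\langle A_3,C_2\rangle$ by (P2); row $1$ is left- but not right-regular and becomes $\langle A_2,C_2\rangle$ by (P1), as $C_2>A_2+1$. For $3\le s\le m+1$ we claim that the rows carry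
\[
\langle A_{j+1},C_{j+1}\rangle\ (j\le s-2),\qquad\langle A_s,C_{s-1}\rangle\ (j=s-1),\qquad\langle A_j,C_j\rangle\ (j\ge s).
\]
For $s\le m$, only row $s$ is not left-regular, sharing $A_s$ with row $s-1$, and only row $s-1$ is not right-regular, sharing $C_{s-1}$ with row $s-2$. By (P2) row $s$ becomes $\langle A_{s+1},C_s\rangle$, and by (P1) row $s-1$ becomes $\langle A_s,C_s\rangle$, as $C_s>A_s+1$. At time $m+1$ the rows $j\le m-1$ carry $\langle A_{j+1},C_{j+1}\rangle$ and are regular, while row $m$ starts at $1$ and has $b_m=b_{m-1}$. So $T=0<1=a_m$, and (R4) gives $[1,0]=\emptyset$ at time $m+2$. Lemma~\ref{lem:empty} with $i=m$ gives at time $m+3$ the row $[1,A_m+m+2]$, with opener $1$ and closer $(A_m+1)+(m+3)$, while the rows $j\le m-1$ keep their pairs. The entries decrease strictly since $C_m>A_m+1$. The old $\diamond$ survives only as the closer $C_2=A_1+1$, and the particle at $A_m$ has become $\diamond$.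
\end{proof}

\subsection*{No return after $N$ steps}
Measured against a rotation, a normal exit is on time, a jump delays $y$ by one step and advances the old $\diamond$ by one, and a wrap loses two steps in total. So the sum of the delays detects wraps, and a wrap is unavoidable because it is the only way for the defect to move left. To run this argument for $N$ steps we start with gaps so wide that the small delays cannot destroy the gap condition. Let $L=20m$, and call a defect configuration \emph{wide} if $x_1\ge L$, all gaps are at least $L$, and $x_{2m-1}\le n+2-L$.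

\begin{lemma}\label{lem:noreturn}
If a wide defect configuration encodes $I$, then $\mathrm{Row}^N(I)\ne I$.
\end{lemma}

\begin{proof}
Name the particles $1,\dots,2m-1$ by their initial order. Outside the exit phases write the position of particle $k$ at time $t$ as $x_k+t+\delta_k$ before its first exit and as $x_k+t-N+\delta_k$ after it; initially all $\delta_k=0$. Free motion does not change the $\delta_k$. At an exit, $y$ goes from $n+2$ to $1$ in $D$ steps, so its $\delta$ changes by $(1+N-D)-(n+2)=m-D$, which is $0,-1,-3$ in the cases (N), (J), (W). In (J) and (W) the $\delta$ of the old $\diamond$ increases by $1$. No other $\delta$ changes.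

We show by induction on $e\le2m-1$ that after $e$ exits the state is a defect configuration, the particles that have left are $2m-1,\dots,2m-e$, once each, and the order from left to right is $2m-e,\dots,2m-1,1,\dots,2m-1-e$. A $\delta_k$ decreases only at the exit of $k$, by at most $3$. It increases only when $k$ turns from $\diamond$ into \texttt{)}, and a \texttt{)} keeps its letter until it exits, so this happens at most once before and at most once after the exit of $k$. Hence $-3\le\delta_k\le2$. Neighbors $k,k+1$ are therefore at distance at least $L-5\ge m+10$, and the neighbors $2m-1$ and $1$ are at distance at least $x_1-x_{2m-1}+N-5\ge2L-5$. So after the $e$-th exit Lemma~\ref{lem:exit} produces a labeled configuration in the stated order; its rows are nonempty, so it is a defect configuration by Lemma~\ref{lem:config}. It moves freely until its rightmost particle reaches $n+2$, and that particle exits next.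

Before its exit particle $1$ has $\delta_1\ge0$, so the last of the $2m-1$ exits begins by time $n+2-L$ and ends by time $(n+2-L)+(m+3)<N$. The next exit is that of particle $2m-1$, at the time $N+(n+2-x_{2m-1})-\delta_{2m-1}\ge N+L-2>N$. So at time $N$ the state is a defect configuration with the particles $1,\dots,2m-1$, in this order, at the positions $x_k+\delta_k$.

Suppose that $\mathrm{Row}^N(I)=I$. Since $I$ determines its configuration, all $\delta_k=0$. The sum $\sum_k\delta_k$ is unchanged by (N), changes by $-1+1=0$ in (J) and by $-3+1=-2$ in (W). So no wrap has occurred. But in free motion and in (N) the letter $\diamond$ advances by exactly the elapsed time, and in (J) by more, from $A_i$ to $A_{i-1}+m+1$ in $m+1$ steps. Without a wrap its position at time $N$ exceeds $N>n+2$, which is impossible.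
\end{proof}

\begin{remark}
For $m=2$ all three exits are wraps, as in Example~\ref{ex:wrap}, and each particle plays once the role of $y$ and once the role of the old $\diamond$. So all $\delta_k=-2$ at time $N$, and two free steps later the set has returned: $\mathrm{Row}^{N+2}(I)=I$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:rate} for $m\ge2$]
The upper bound is \eqref{eq:upper}. For the lower bound we count wide defect configurations; by Lemmas~\ref{lem:config} and~\ref{lem:noreturn} they encode distinct sets, none of which lies in an orbit of size $N$.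

\emph{Words.} A word arises by inserting $\diamond$ into one of the $2m-1$ slots of a Dyck word of length $2m-2$, at height $\ge1$. A slot of height $0$ splits the word into two Dyck words, so the total number of such slots is $\sum_{k=0}^{m-1}\mathrm{Cat}_k\mathrm{Cat}_{m-1-k}=\mathrm{Cat}_m$. Since $\mathrm{Cat}_{m-1}/\mathrm{Cat}_m=\frac{m+1}{2(2m-1)}$, the number of words is
\[
(2m-1)\mathrm{Cat}_{m-1}-\mathrm{Cat}_m=\frac{m+1}2\mathrm{Cat}_m-\mathrm{Cat}_m=\frac{m-1}2\mathrm{Cat}_m.
\]

\emph{Positions.} The substitution $x_k\mapsto x_k-k(L-1)$ turns the admissible positions into the strictly increasing sequences of length $2m-1$ in $[1,M]$, where $M=n+2-L-(2m-1)(L-1)$. Their number is $\binom M{2m-1}=\frac{n^{2m-1}}{(2m-1)!}(1+O(\frac1n))$.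

\emph{Proportion.} By Lemma~\ref{lem:total},
\[
|\mathcal{IC}|=F_m\bigl(1+O(n^{-2})\bigr)=\frac{n^{2m}}{m!\,(m+1)!}\Bigl(1+O\bigl(\tfrac1n\bigr)\Bigr)=\mathrm{Cat}_m\frac{n^{2m}}{(2m)!}\Bigl(1+O\bigl(\tfrac1n\bigr)\Bigr).
\]
So the encoded sets form a proportion
\[
\frac{m-1}2\cdot\frac{2m}n\Bigl(1+O\bigl(\tfrac1n\bigr)\Bigr)=\frac{m(m-1)}n+O(n^{-2})
\]
of $\mathcal{IC}$, and $1-r(m,n)$ is at least this proportion.
\end{proof}

The two families are disjoint, and by Section~\ref{sec:count} the complement of $\Phi(Y)$ has proportion $\frac{m(m-1)}n+O(n^{-2})$. So for fixed $m\ge2$, all but a proportion $O(n^{-2})$ of the interval-closed sets of $[m]\times[n]$ either belong to $\Phi(Y)$ or are encoded by a wide defect configuration.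

\begin{thebibliography}{9}

\bibitem{Kreweras}
Kreweras, 1972.

\bibitem{LLMSW}
Nadia Lafreni\`ere, Joel Brewster Lewis, Erin McNicholas, Jessica Striker, and Amanda Welch, \emph{Interval-closed set rowmotion and homomesy on products of two chains}, arXiv:2505.04000 (2025).

\end{thebibliography}
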